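\title{Varieties of semigroups with completely regular square are upper-modular}

\begin{abstract}
An element $x$ of a lattice is upper-modular if $y\vee(x\wedge z)=x\wedge(y\vee z)$ for all $z$ and all $y\le x$. We prove that a semigroup variety $\mathcal V$ is an upper-modular element of the lattice of all semigroup varieties whenever $S^2$ is a union of groups for every $S\in\mathcal V$. The proof works with fully invariant congruences on the free semigroup: an induction on the number of letters places two given words in one subgroup, and inside that subgroup the permutability argument for group congruences applies. We also show that a periodic upper-modular variety satisfies a nontrivial identity $xy\approx w$, that the square cannot be replaced by a higher power, and that the converse of the main theorem fails.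
\end{abstract}

\section{Introduction}\label{sec:intro}

An element $x$ of a lattice $L$ is called \emph{upper-modular} if
\begin{equation}\label{eq:um}
y\vee(x\wedge z)=x\wedge(y\vee z)\qquad\text{for all }y,z\in L\text{ with }y\le x .
\end{equation}
The left side always lies below the right side, and $L$ is modular exactly when all of its elements are upper-modular. So \eqref{eq:um} is the modular law, required only at the element $x$. When $x\wedge z\le y\le x$ it reads $y=x\wedge(y\vee z)$: an element of the interval $[x\wedge z,x]$ can be recovered from its join with $z$. The equality in \eqref{eq:um} is trivial if $y=x$, if $y$ is the least element, or if $x$ is the greatest element; hence atoms and the greatest element are upper-modular. The basic failure is the pentagon $0<y<x<1$, $0<z<1$ with $x\wedge z=0$ and $y\vee z=1$, where the left side of \eqref{eq:um} is $y$ and the right side is $x$.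

A \emph{semigroup variety} is the class of all semigroups satisfying a given set of identities $u\approx w$. Ordered by inclusion, semigroup varieties form a lattice $\mathbf{SEM}$; the meet is intersection and the join is the least variety containing both. A variety is \emph{upper-modular} if it is an upper-modular element of $\mathbf{SEM}$. A semigroup is \emph{completely regular} if it is a union of groups. For a semigroup $S$ put $S^2=\{st: s,t\in S\}$. A variety $\mathcal V$ is a \emph{variety of semigroups with completely regular square} if $S^2$ is completely regular for every $S\in\mathcal V$. The following question is posed in \cite{Vernikov}: is every variety of semigroups with completely regular square upper-modular?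

The simplest such varieties consist of groups. Congruences on a group permute, and permutability yields the modular law. In \eqref{eq:um} the third variety is arbitrary and need not consist of groups, but we shall see in Section~\ref{sec:groups} that the permutability argument needs a group only modulo the identities of $\mathcal V$. If $S^2$ is a union of groups, every word of length at least $2$ takes its values in subgroups, and one may hope to run the argument inside one of them. This suggests a positive answer. The reason for caution is that the group argument says nothing about the way the subgroups are arranged; for semigroups of idempotents, where all subgroups are trivial, it says nothing at all. Controlling that arrangement is the main part of the work.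

\begin{theorem}\label{thm:main}
Every variety of semigroups with completely regular square is an upper-modular element of $\mathbf{SEM}$.
\end{theorem}

\begin{corollary}\label{cor:hereditary}
Let $\mathcal V$ be a variety of semigroups with completely regular square.
\begin{enumerate}
\item[(a)] Every subvariety of $\mathcal V$ is upper-modular, and the lattice of subvarieties of $\mathcal V$ is modular.
\item[(b)] There are no varieties $\mathcal Y\subsetneq\mathcal W\subseteq\mathcal V$ and $\mathcal Z$ with $\mathcal Y\vee\mathcal Z=\mathcal W\vee\mathcal Z$ and $\mathcal Y\wedge\mathcal Z=\mathcal W\wedge\mathcal Z$.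
\item[(c)] For every variety $\mathcal Z$ the map $\mathcal Y\mapsto\mathcal Y\vee\mathcal Z$ from $[\mathcal V\wedge\mathcal Z,\mathcal V]$ to $[\mathcal Z,\mathcal V\vee\mathcal Z]$ is injective, with left inverse $\mathcal X\mapsto\mathcal V\wedge\mathcal X$.
\end{enumerate}
\end{corollary}

\begin{proof}
A subvariety of $\mathcal V$ again has completely regular square, so Theorem~\ref{thm:main} applies to it, and \eqref{eq:um} holds whenever $x$ is a subvariety of $\mathcal V$; this gives (a). In the situation excluded by (b), upper-modularity of $\mathcal W$ gives $\mathcal Y=\mathcal Y\vee(\mathcal W\wedge\mathcal Z)=\mathcal W\wedge(\mathcal Y\vee\mathcal Z)=\mathcal W$. Part (c) is the reading of \eqref{eq:um} given above.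
\end{proof}

The remaining results mark the limits of Theorem~\ref{thm:main}; they are not used in its proof. A variety is \emph{periodic} if every element of every member generates a finite subsemigroup. A \emph{nilsemigroup} is a semigroup with zero in which some power of each element is zero; it has \emph{zero multiplication} if all products are zero. An identity $u\approx w$ is \emph{nontrivial} if $u$ and $w$ are different words.

\begin{theorem}\label{thm:necessary}
Let $\mathcal V$ be a periodic upper-modular variety. Then $\mathcal V$ satisfies a nontrivial identity $xy\approx w$, where $x,y$ are distinct letters. Consequently, $\mathcal V$ is commutative or every nilsemigroup in $\mathcal V$ has zero multiplication.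
\end{theorem}

Periodicity cannot be dropped: the variety of all semigroups is the greatest element of $\mathbf{SEM}$, hence upper-modular, and it satisfies no nontrivial identity.

\begin{corollary}\label{cor:sharp}
For $k,n\ge1$ the variety $\mathcal V_{k,n}$ given by $x_1\cdots x_k\approx(x_1\cdots x_k)^{n+1}$ is upper-modular if and only if $k\le2$. In particular, in Theorem~\ref{thm:main} the condition ``$S^2$ is completely regular'' cannot be replaced by ``$S^k$ is completely regular'' for any $k\ge3$.
\end{corollary}

For a word $w$ and a letter $t$ not occurring in it, ``$w=0$'' abbreviates the identities $wt\approx tw\approx w$.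

\begin{proposition}\label{prop:converse}
The variety $\mathcal N$ given by $xyz=0$ and $xy\approx yx$ is upper-modular, but it is not a variety of semigroups with completely regular square.
\end{proposition}

So the converse of Theorem~\ref{thm:main} fails even among proper subvarieties of the variety of all semigroups. Theorem~\ref{thm:main} is a sufficient condition and Theorem~\ref{thm:necessary} a necessary one; we do not classify upper-modular varieties.

Section~\ref{sec:translation} restates Theorem~\ref{thm:main} in terms of congruences. Section~\ref{sec:groups} settles the group case and lays out the plan, which Sections~\ref{sec:green}--\ref{sec:proof} carry out. Sections~\ref{sec:necessary} and~\ref{sec:converse} prove the complementary results.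

\section{Fully invariant congruences and triples}\label{sec:translation}

Let $F$ be the free semigroup over a countably infinite alphabet and $F^1=F\cup\{1\}$, where $1$ is the empty word. A \emph{word} is an element of $F$ unless the empty word is explicitly allowed, and a \emph{letter} is a word of length $1$. The length of $u$ is $|u|$, and its \emph{content} $c(u)$ is the set of letters occurring in it, with $c(1)=\varnothing$. Note that $F^k$ is the set of words of length at least $k$. Every map from the alphabet to $F$ extends uniquely to an endomorphism of $F$, and we extend endomorphisms to $F^1$ by $1\mapsto1$.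

A congruence $\theta$ on $F$ is \emph{fully invariant} if $u\mathrel\theta w$ implies $\varphi(u)\mathrel\theta\varphi(w)$ for every endomorphism $\varphi$. We use the standard Galois correspondence: assigning to a variety $\mathcal V$ the set $\theta$ of all pairs $(u,w)$ such that $\mathcal V$ satisfies $u\approx w$ is an order-reversing bijection from $\mathbf{SEM}$ onto the lattice of fully invariant congruences on $F$, and $F/\theta\in\mathcal V$. In the latter lattice the meet is intersection and $\rho\vee\tau$ is the transitive closure of $\rho\cup\tau$. Thus $(a,d)\in\rho\vee\tau$ if and only if there is a \emph{chain} $a=w_0,w_1,\dots,w_k=d$ in which every pair $(w_{i-1},w_i)$ is a \emph{$\rho$-step} (lies in $\rho$) or a \emph{$\tau$-step} (lies in $\tau$). Applying one endomorphism to all words of a chain, or multiplying all of them by fixed words, gives a chain with steps of the same kinds.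

If $\nu,\mu,\tau$ correspond to $\mathcal V,\mathcal Y,\mathcal Z$, then \eqref{eq:um} turns into its dual: $\mathcal V$ is upper-modular if and only if
\begin{equation}\label{eq:dual}
\mu\cap(\nu\vee\tau)=\nu\vee(\mu\cap\tau)\qquad\text{for all fully invariant }\mu,\tau\text{ with }\mu\supseteq\nu .
\end{equation}

The hypothesis on $\mathcal V$ is equivalent to one identity. For $n\ge1$ let $\kappa_n$ be the fully invariant congruence generated by the pair $(xy,(xy)^{n+1})$.

\begin{lemma}\label{lem:kappa}
Let $\nu$ correspond to $\mathcal V$. If $\nu\supseteq\kappa_n$ for some $n\ge1$, then $\mathcal V$ has completely regular square. Conversely, if $\mathcal V$ has completely regular square, then $\nu\supseteq\kappa_n$ for some $n\ge2$.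
\end{lemma}

\begin{proof}
If $s=s^{n+1}$, then $\{s,s^2,\dots,s^n\}$ is a cyclic group with identity $s^n$. This proves the first claim. For the second, let $S\in\mathcal V$ be the subsemigroup of $F/\nu$ generated by the class of a letter $x$. The class of $x^2$ lies in a subgroup of $S^2$, whose identity is the class of some $x^n$ with $n\ge2$. Hence $x^2\mathrel\nu x^{2+n}$, so $s^2=s^{2+n}$ for every element $s$ of every member of $\mathcal V$. If $s$ is a product of two elements, it lies in a subgroup, and canceling $s$ there gives $s=s^{1+n}$.
\end{proof}

Next we reduce \eqref{eq:dual} to the statement that a certain pentagon collapses.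

\begin{lemma}\label{lem:pentagon}
Let $\nu\subseteq\mu$ and $\tau$ be fully invariant congruences on $F$. Put $\rho=\nu\vee(\mu\cap\tau)$ and $\sigma=\mu\cap(\nu\vee\tau)$. Then $\nu\subseteq\rho\subseteq\sigma\subseteq\mu$, $\sigma\cap\tau\subseteq\rho$ and $\sigma\subseteq\rho\vee\tau$.
\end{lemma}

\begin{proof}
Both $\nu$ and $\mu\cap\tau$ are contained in $\mu$ and in $\nu\vee\tau$, so $\rho\subseteq\sigma$. Further, $\sigma\cap\tau\subseteq\mu\cap\tau\subseteq\rho$ and $\sigma\subseteq\nu\vee\tau\subseteq\rho\vee\tau$.
\end{proof}

\begin{definition}\label{def:triple}
Let $n\ge2$. An \emph{$n$-triple} is a triple $(\rho,\sigma,\tau)$ of fully invariant congruences on $F$ with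
\[
\kappa_n\subseteq\rho\subseteq\sigma,\qquad \sigma\cap\tau\subseteq\rho,\qquad \sigma\subseteq\rho\vee\tau .
\]
\end{definition}

The last two conditions say that $\rho$ and $\sigma$ have the same meet and the same join with $\tau$. Nothing is assumed about $\tau$; in particular $\tau$ need not contain $\kappa_n$.

\begin{theorem}\label{thm:triple}
If $(\rho,\sigma,\tau)$ is an $n$-triple, then $\rho=\sigma$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:triple}]
Let $\nu$ correspond to $\mathcal V$ and choose $n\ge2$ with $\kappa_n\subseteq\nu$ by Lemma~\ref{lem:kappa}. Given $\mu\supseteq\nu$ and $\tau$, define $\rho,\sigma$ as in Lemma~\ref{lem:pentagon}. Since $\rho\supseteq\nu\supseteq\kappa_n$, the triple $(\rho,\sigma,\tau)$ is an $n$-triple, and $\rho=\sigma$ is exactly \eqref{eq:dual}.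
\end{proof}

From now on until the end of Section~\ref{sec:proof}, the number $n\ge2$ is fixed.

\section{Chains inside a group}\label{sec:groups}

The only tool that puts a pair into $\rho$ is the inclusion $\sigma\cap\tau\subseteq\rho$. Suppose $(a,d)\in\sigma$, and suppose we are lucky and a chain from $a$ to $d$ has a single $\tau$-step: $a\mathrel\rho t_1\mathrel\tau t_2\mathrel\rho d$. Then $t_1\mathrel\sigma a\mathrel\sigma d\mathrel\sigma t_2$, so $(t_1,t_2)\in\sigma\cap\tau\subseteq\rho$ and $a\mathrel\rho d$. The task is therefore to shorten chains. In a group of exponent dividing $n$ the term $gh^{n-1}k=gh^{-1}k$ does this, since it equals $g$ when $h=k$ and equals $k$ when $g=h$.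

\begin{lemma}\label{lem:group}
Let $(\rho,\sigma,\tau)$ be an $n$-triple and $K$ a subsemigroup of $F$ whose image in $F/\rho$ is a group. If $(a,d)\in\sigma$ and there is a chain from $a$ to $d$ all of whose words lie in $K$, then $(a,d)\in\rho$.
\end{lemma}

\begin{proof}
An element $s$ of a subgroup of $F/\rho$ is the product of $s$ and the identity of the subgroup, so $s=s^{n+1}$ because $\kappa_n\subseteq\rho$; thus $s^n$ is the identity. Hence $gh^n\mathrel\rho g\mathrel\rho h^ng$ for all $g,h\in K$.

Merge consecutive steps of the same kind and insert trivial steps, so that the chain has the form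
\[
a\mathrel\rho g_1\mathrel\tau h_1\mathrel\rho g_2\mathrel\tau h_2\mathrel\rho\cdots\mathrel\rho g_k\mathrel\tau h_k\mathrel\rho d,\qquad k\ge1,\quad g_i,h_i\in K .
\]
Let $k\ge2$, and put $t_1=g_1h_1^{n-1}g_2$ and $t_2=h_1h_1^{n-1}h_2$. Both words lie in $K$. From $g_2\mathrel\rho h_1$ we get $t_1\mathrel\rho g_1h_1^n\mathrel\rho g_1$; also $t_2=h_1^nh_2\mathrel\rho h_2$; and $t_1\mathrel\tau t_2$ because $g_1\mathrel\tau h_1$ and $g_2\mathrel\tau h_2$. So the segment from $g_1$ to $h_2$ can be replaced by $g_1\mathrel\rho t_1\mathrel\tau t_2\mathrel\rho h_2$, which has one $\tau$-step fewer and stays in $K$. Repeating this we reach $k=1$, the case treated above.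
\end{proof}

Only the fact that $\tau$ is a congruence was used. If $F/\rho$ is a group, we may take $K=F$, and Lemma~\ref{lem:group} gives $\rho=\sigma$. This proves Theorem~\ref{thm:main} for varieties that consist of groups.

In general $(F/\rho)^2$ is a union of many groups, and two things are needed before Lemma~\ref{lem:group} applies to a pair $(a,d)\in\sigma$: the words $a$ and $d$ must lie in one subgroup of $F/\rho$, and some chain from $a$ to $d$ must stay in it. The second point is settled by multiplying a chain by the identity $a^n$ of the subgroup on both sides. The first is the real difficulty. Lying in one subgroup is the conjunction of a right-handed condition (Green's relation $\mathcal R$) and its mirror image, so it suffices to treat $\mathcal R$. We shall describe $\mathcal R$ in $F/\rho$ in terms of prefixes of words, and find that either it is governed by another congruence $\rho'$ on words with fewer letters, which opens an induction, or it is one of three explicit relations.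

\section{Green's relations in the square}\label{sec:green}

We start with two normal forms valid for all fully invariant congruences. A congruence $\theta$ \emph{isolates letters} if every letter is alone in its class; it is \emph{content-preserving} if $u\mathrel\theta w$ implies $c(u)=c(w)$. A join of two content-preserving congruences is content-preserving, since the content is constant along a chain.

\begin{lemma}\label{lem:normal}
Let $\theta$ be a fully invariant congruence on $F$ and $x\ne y$ letters.
\begin{enumerate}
\item[(a)] If $\theta$ does not isolate letters, then $x\mathrel\theta x^k$ for some $k\ge2$.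
\item[(b)] If $\theta$ is not content-preserving, then $p\mathrel\theta x^j$ for some $j\ge1$ and some word $p$ with $y\in c(p)\subseteq\{x,y\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) After renaming letters, $x\mathrel\theta w\ne x$. If $w$ is a letter, substitute $x^2$ for it; otherwise map all letters to $x$. (b) Let $u\mathrel\theta w$, where some letter occurs in $u$ but not in $w$. Map that letter to $y$ and all other letters to $x$.
\end{proof}

For the rest of the section let $\theta\supseteq\kappa_n$ be fully invariant and $T=F/\theta$. The ideal $T^2$ is the image of $F^2$, every $s\in T^2$ satisfies $s=s^{n+1}$, and so $T^2$ is completely regular. For an arbitrary $s\in T$ we have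
\begin{equation}\label{eq:powers}
s^{n+2}=s^2\qquad\text{and}\qquad s^{2n}=s^n .
\end{equation}
Indeed, $s^2=s^{2+2n}$ and $s^3=s^{3+3n}$, so $s^2=s^{2n-1}s^3=s^{2+5n}=s^{2+n}$; multiplying by $s^{n-2}$ gives the second equality. Here $n\ge2$ is used.

\begin{lemma}\label{lem:letters}
Either $x\mathrel\theta x^{n+1}$ for every letter $x$, or $\theta$ isolates letters.
\end{lemma}

\begin{proof}
If $\theta$ does not isolate letters, then $x\mathrel\theta x^k$ with $k\ge2$ by Lemma~\ref{lem:normal}(a), and \eqref{eq:powers} gives $x\mathrel\theta x^k\mathrel\theta x^kx^n\mathrel\theta xx^n$.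
\end{proof}

Recall Green's relations on a semigroup $U$: $s\mathrel{\mathcal R}t$ if $sU^1=tU^1$, $s\mathrel{\mathcal L}t$ if $U^1s=U^1t$, $s\mathrel{\mathcal J}t$ if $U^1sU^1=U^1tU^1$, and $\mathcal H=\mathcal R\cap\mathcal L$. For $u,w\in F^2$ define
\[
u\mathrel{\mathcal R_\theta}w\iff u^nw\mathrel\theta w\text{ and }w^nu\mathrel\theta u,\qquad
u\mathrel{\mathcal L_\theta}w\iff wu^n\mathrel\theta w\text{ and }uw^n\mathrel\theta u,
\]
and $\mathcal H_\theta=\mathcal R_\theta\cap\mathcal L_\theta$. In $T^2$, an element $t$ is a right multiple of $s$ if and only if $s^nt=t$, because $s^ns=s$. So these are Green's relations of $T^2$ pulled back to $F^2$; in particular they are equivalences, and $\theta$-related words of $F^2$ are $\mathcal H_\theta$-related. The explicit form shows that $\theta_1\subseteq\theta_2$ implies $\mathcal R_{\theta_1}\subseteq\mathcal R_{\theta_2}$.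

The $\mathcal H$-classes are the groups we want. For $s,t\in T^2$ we have $s\mathrel{\mathcal H}t$ if and only if $s^n=t^n$: from $s^nt=t$ and $st^n=s$ we get $t^n=s^nt^n=s^n$, and the converse is immediate from the definition. If $s^n=t^n=e$, then $est=st=ste$ and $st\cdot t^{n-1}s^{n-1}=e=t^{n-1}s^{n-1}\cdot st$, so $st\mathrel{\mathcal H}e$. Thus each $\mathcal H$-class of $T^2$ is a group, with identity $s^n$ for any of its elements $s$.

We use Clifford's theorem: in a completely regular semigroup $U$ the relation $\mathcal J$ is a congruence, $U/\mathcal J$ is a semilattice (a commutative semigroup of idempotents, ordered by $\alpha\le\beta\iff\alpha\beta=\alpha$, so that the product is the meet), and every $\mathcal J$-class is a completely simple subsemigroup. About completely simple semigroups we need only that their idempotents are primitive: if $e,g$ are idempotents with $eg=ge=g$, then $g=e$.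

The next lemma is used at almost every step. It says that appending letters that have already appeared does not change the $\mathcal R_\theta$-class.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $u\in F^2$ and $w\in F^1$.
\begin{enumerate}
\item[(a)] If $c(w)\subseteq c(u)$, then $uw\mathrel{\mathcal R_\theta}u$ and $wu\mathrel{\mathcal L_\theta}u$.
\item[(b)] If $\theta$ is not content-preserving, the same holds for all $w$. In particular $uwu\mathrel{\mathcal H_\theta}u$, so $(uwu)^n\mathrel\theta u^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Clifford's theorem applies to $T^2$, which may not contain the classes of letters. We first extend the map $J\colon T^2\to T^2/\mathcal J$, $s\mapsto J(s)$, to a homomorphism on $T$.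

Let $s,t\in T$. Then $st=(st)^{2n+1}$ with $2n+1>4$, and $(st)^4=(sts)(ts)(tst)$. So $st\in T^2(ts)T^2$, and by symmetry $J(st)=J(ts)$. Put $\delta(s)=J(s^2)$. Using this commutation rule and the fact that $J$ is a homomorphism of $T^2$ onto a semilattice,
\[
J(st)=J(st)\wedge J(ts)=J(s\cdot t^2s)=J(t^2s\cdot s)=J(t^2)\wedge J(s^2)=\delta(s)\wedge\delta(t).
\]
Also $\delta(st)=J(st)\wedge J(st)=J(st)$. So $\delta$ is a homomorphism on $T$ that agrees with $J$ on $T^2$, and for every word $v$, identified with its class, $\delta(v)=\bigwedge_{x\in c(v)}\delta(x)$.

(a) Since $c(uw)=c(u)$, the classes of $u$ and $uw$ lie in one $\mathcal J$-class $D$ of $T^2$. Compute in $T$. The idempotents $e=u^n$ and $f=(uw)^n$ lie in $D$, and $ef=f$ because $f$ begins with $u$ and $eu=u$. Then $fe\in D$ is idempotent, as $fefe=ffe=fe$, and $e\cdot fe=fe=fe\cdot e$. By primitivity $fe=e$. Hence $(uw)^nu=feu=eu=u$, and $u^n\cdot uw=uw$; that is, $uw\mathrel{\mathcal R_\theta}u$. Exchanging left and right gives the second claim.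

(b) Applying $\delta$ to $p\mathrel\theta x^j$ from Lemma~\ref{lem:normal}(b) gives $\delta(x)=\delta(p)\le\delta(y)$, for any two distinct letters $x,y$. So all letters have the same $\delta$-value, $T^2$ is a single $\mathcal J$-class, and the argument in (a) applies to every $w$. Finally $u\cdot wu\mathrel{\mathcal R_\theta}u$ and $uw\cdot u\mathrel{\mathcal L_\theta}u$.
\end{proof}

\section{Passing from $\sigma$ to $\rho$}\label{sec:transfer}

Let $(\rho,\sigma,\tau)$ be an $n$-triple. The three lemmas of this section follow one pattern: take a pair in $\tau$, and modify both sides in the same way until the pair also lies in $\sigma$.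

\begin{lemma}\label{lem:Rtransfer}
If $A,B\in F^2$, $A\mathrel\tau B$ and $A\mathrel{\mathcal R_\sigma}B$, then $A\mathrel{\mathcal R_\rho}B$.
\end{lemma}

\begin{proof}
We have $A^nB^n\mathrel\tau B^{2n}$. From $A^nB\mathrel\sigma B$ and \eqref{eq:powers} we get $A^nB^n\mathrel\sigma B^n\mathrel\sigma B^{2n}$. So $(A^nB^n,B^{2n})\in\sigma\cap\tau\subseteq\rho$. Multiplying by $B$ on the right and using $B^{n+1}\mathrel\rho B$ gives $A^nB\mathrel\rho B$. By symmetry $B^nA\mathrel\rho A$.
\end{proof}

\begin{lemma}\label{lem:content}
If $\rho$ is content-preserving, then so is $\sigma$.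
\end{lemma}

\begin{proof}
Suppose $\sigma$ is not. Since $\sigma\subseteq\rho\vee\tau$, the congruence $\tau$ is not content-preserving either, and Lemma~\ref{lem:normal}(b) gives $p\mathrel\tau x^j$ with $y\in c(p)\subseteq\{x,y\}$. We substitute for $x$ and $y$ two words that represent the same idempotent modulo $\sigma$ but differ in content: $E=x^n$ and $G=(x^nyx^n)^n$. By Lemma~\ref{lem:absorb}(b) and \eqref{eq:powers}, $G\mathrel\sigma(x^n)^n\mathrel\sigma E$, and $E^2\mathrel\sigma E$. Let $\varphi$ be an endomorphism with $\varphi(x)=E$, $\varphi(y)=G$. Then $\varphi(p)\mathrel\sigma E\mathrel\sigma E^j$ and $\varphi(p)\mathrel\tau E^j$, so $\varphi(p)\mathrel\rho E^j$. But $y$ occurs in $\varphi(p)$ and not in $E^j$.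
\end{proof}

\begin{lemma}\label{lem:isolate}
If $\rho$ isolates letters, then so does $\sigma$.
\end{lemma}

\begin{proof}
Suppose $\sigma$ does not. Then $x\mathrel\sigma x^{n+1}$ by Lemma~\ref{lem:letters}. The first nontrivial step of a chain from $x$ to $x^{n+1}$ is not a $\rho$-step, so $\tau$ does not isolate letters, and $x\mathrel\tau x^k$ with $k\ge2$. Iterating, $x\mathrel\tau x^{1+i(k-1)}$ and $x\mathrel\sigma x^{1+in}$ for all $i\ge1$. Hence $(x,x^{1+n(k-1)})\in\sigma\cap\tau\subseteq\rho$, a contradiction.
\end{proof}

\section{The derived congruence}\label{sec:derived}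

Every word $a$ can be written uniquely as $a=a'xa''$ with $a',a''\in F^1$, $x\notin c(a')$ and $c(a'x)=c(a)$; here $x$ is the letter whose first occurrence comes last. We call $x$ the \emph{last new letter} and $a'$ the \emph{stem} of $a$. For example, $a=yzyxz$ has stem $yzy$. If $|c(a)|\ge2$ and $\theta\supseteq\kappa_n$, absorption gives $a\mathrel{\mathcal R_\theta}a'x$: the $\mathcal R_\theta$-class of $a$ depends only on $x$ and on the stem, which has one letter fewer in its content. It remains to decide when $a'x\mathrel{\mathcal R_\theta}d'x$. In that case $(a'x)^nd'x\mathrel\theta d'x$, so some word beginning with $a'x$ is $\theta$-related to some word beginning with $d'x$. We take this property as a definition.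

\begin{definition}\label{def:derived}
For a fully invariant congruence $\theta$ on $F$, let $\theta^*$ be the set of all $(u,w)\in F^1\times F^1$ such that $uxs\mathrel\theta wxt$ for some letter $x\notin c(uw)$ and some $s,t\in F^1$. The \emph{derived congruence} $\theta'$ is the restriction of $\theta^*$ to $F$.
\end{definition}

Swapping two letters outside $c(uw)$ is an automorphism of $F$ fixing $u$ and $w$, so any letter $x\notin c(uw)$ may serve in the definition.

\begin{example}\label{ex:derived}
Each relation below is a fully invariant congruence containing $\kappa_n$.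
\begin{enumerate}
\item[(a)] $u\mathrel\gamma w$ if $c(u)=c(w)$. Since $c(uxw)=c(wxu)$, the relation $\gamma^*$ is universal. So $\gamma$ is content-preserving while $\gamma'$ is not.
\item[(b)] $u\mathrel\iota w$ if $u$ and $w$ become equal after deleting all but the first occurrence of each letter. If $uxs\mathrel\iota wxt$ with $x\notin c(uw)$, comparing the parts before $x$ shows that $u$ and $w$ have the same sequence of first occurrences. So $\iota'=\iota$, which is content-preserving.
\item[(c)] For $k=1,2$: $u\mathrel{\pi_k}w$ if $u=w$, or $|u|,|w|\ge k$ and $u,w$ have the same prefix of length $k$. Here $\pi_k'\supseteq\pi_k$ is not content-preserving.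
\end{enumerate}
\end{example}

\begin{lemma}\label{lem:star}
Let $\theta$ be a fully invariant congruence on $F$.
\begin{enumerate}
\item[(a)] If $(u,w)\in\theta^*$ and $m\in F$, then $ums\mathrel\theta wmt$ for some $s,t\in F^1$ with $c(st)\subseteq c(uwm)$.
\item[(b)] $\theta^*$ is a congruence on $F^1$, and $\theta'$ is a fully invariant congruence on $F$ containing $\theta$. If $\theta_1\subseteq\theta_2$, then $\theta_1^*\subseteq\theta_2^*$.
\item[(c)] If $\theta'$ is content-preserving, then $(p,1)\in\theta^*$ only for $p=1$.
\item[(d)] If $\theta\supseteq\kappa_n$, $(u,w)\in\theta^*$, $m\in F$, and $um,wm\in F^2$ have the same content, then $um\mathrel{\mathcal R_\theta}wm$.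
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $x\notin c(uwm)$ and $uxs_0\mathrel\theta wxt_0$. Apply the endomorphism that fixes the letters of $c(uwm)$, sends $x$ to $m$, and sends all other letters to the first letter of $m$.

(b) The relation $\theta^*$ is reflexive and symmetric by definition. Let $(u,w),(w,q)\in\theta^*$. Choose $x\notin c(uwq)$ and $wxs_1\mathrel\theta qxt_1$. By (a) with $m=xs_1$ there are $s,t$ with $uxs_1s\mathrel\theta wxs_1t\mathrel\theta qxt_1t$, so $(u,q)\in\theta^*$. Let $(u,w)\in\theta^*$, $p\in F$ and $x\notin c(puw)$. Multiplying $uxs\mathrel\theta wxt$ by $p$ on the left gives $(pu,pw)\in\theta^*$, and (a) with $m=px$ gives $(up,wp)\in\theta^*$. For an endomorphism $\varphi$ choose a letter $y\notin c(\varphi(uw))$ and apply to $uxs\mathrel\theta wxt$ the endomorphism that sends $x$ to $y$ and agrees with $\varphi$ on the other letters; the resulting words begin with $\varphi(u)y$ and $\varphi(w)y$. If $u\mathrel\theta w$, then $ux\mathrel\theta wx$, so $\theta\subseteq\theta'$. Monotonicity is immediate from the definition.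

(c) If $(p,1)\in\theta^*$ with $p\ne1$, then $(py,y)\in\theta'$ for a letter $y\notin c(p)$, and the contents differ.

(d) Take $s,t$ as in (a). Then $c(st)\subseteq c(um)=c(wm)$, and absorption gives $um\mathrel{\mathcal R_\theta}ums\mathrel\theta wmt\mathrel{\mathcal R_\theta}wm$.
\end{proof}

For an induction, derivation must take triples to triples.

\begin{lemma}\label{lem:derivedtriple}
Let $(\rho,\sigma,\tau)$ be an $n$-triple. If $\rho'$ is content-preserving, then $(\rho',\sigma',\tau')$ is an $n$-triple. Moreover, $\rho'$ is content-preserving if and only if $\sigma'$ is.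
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:star}(b), $\kappa_n\subseteq\rho\subseteq\rho'\subseteq\sigma'$.

\emph{The inclusion $\sigma'\cap\tau'\subseteq\rho'$.} Let $(u,w)\in\sigma'\cap\tau'$. The witnesses for $\sigma'$ and for $\tau'$ may have different tails $s,t$, so they do not give a pair in $\sigma\cap\tau$ directly; Lemma~\ref{lem:Rtransfer} was made for this. Choose $x\notin c(uw)$ and put $m=xuw$, so that $c(um)=c(wm)=c(m)$. By Lemma~\ref{lem:star}(d), $um\mathrel{\mathcal R_\sigma}wm$. By Lemma~\ref{lem:star}(a) there are $A=ums$ and $B=wmt$ with $A\mathrel\tau B$ and $c(st)\subseteq c(m)$. Absorption gives $A\mathrel{\mathcal R_\sigma}um\mathrel{\mathcal R_\sigma}wm\mathrel{\mathcal R_\sigma}B$. By Lemma~\ref{lem:Rtransfer}, $A^nB\mathrel\rho B$. These words begin with $ux$ and $wx$, so $(u,w)\in\rho'$.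

\emph{The inclusion $\sigma'\subseteq\rho'\vee\tau'$, for $\rho'$ content-preserving.} Let $(p,q)\in\sigma'$, say $pxs\mathrel\sigma qxt$ with $x\notin c(pq)$. Take a chain from $pxs$ to $qxt$ and multiply all its words by $x$ on the right, so that each of them contains $x$. Let $u_i\in F^1$ be the prefix of the $i$th word preceding the first occurrence of $x$. Consecutive prefixes are related by $\rho^*$ or by $\tau^*$, according to the kind of step, and the first and last prefixes are $p$ and $q$. Some $u_i$ may be empty, and this is where the hypothesis enters. By Lemma~\ref{lem:star}(c), $\rho^*$ does not relate $1$ to a nonempty word. So if $u_{i+1}=\dots=u_{j-1}=1$ is a maximal block of empty prefixes, then $(u_i,1),(1,u_j)\in\tau^*$, hence $(u_i,u_j)\in\tau'$, and the block can be deleted. What remains is a chain of $\rho'$- and $\tau'$-steps from $p$ to $q$.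

Finally, if $\rho'$ is content-preserving, Lemma~\ref{lem:content} applied to $(\rho',\sigma',\tau')$ shows that $\sigma'$ is; the converse holds because $\rho'\subseteq\sigma'$.
\end{proof}

We now describe $\mathcal R_\theta$ on words of equal content. The answer depends on whether $\theta'$ is content-preserving. If it is, as for $\iota$ in Example~\ref{ex:derived}, the description is recursive.

\begin{lemma}\label{lem:recursive}
Let $\theta\supseteq\kappa_n$ be fully invariant. Let $a,d$ be words with the same content $C$, $|C|\ge2$, with stems $a',d'$ and last new letters $x,y$.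
\begin{enumerate}
\item[(a)] If $x=y$ and $a'\mathrel{\theta'}d'$, then $a\mathrel{\mathcal R_\theta}d$.
\item[(b)] If $\theta'$ is content-preserving and $a\mathrel{\mathcal R_\theta}d$, then $x=y$ and $a'\mathrel{\theta'}d'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $|C|\ge2$, the stems are nonempty. (a) Absorption and Lemma~\ref{lem:star}(d) with $m=x$ give $a\mathrel{\mathcal R_\theta}a'x\mathrel{\mathcal R_\theta}d'x\mathrel{\mathcal R_\theta}d$.

(b) We have $a^nd\mathrel\theta d$, where $a^nd$ begins with $a'x$. Suppose $x\ne y$. Then $x\in C\setminus\{y\}=c(d')$, so $d'=d_1xd_2$ with $x\notin c(d_1)$, and $d$ begins with $d_1x$. Thus $(a',d_1)\in\theta^*$, while $y\in c(a')$ and $y\notin c(d_1)$. This contradicts the hypothesis if $d_1\ne1$, and Lemma~\ref{lem:star}(c) if $d_1=1$. So $x=y$, the word $d$ begins with $d'x$, and $(a',d')\in\theta'$.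
\end{proof}

If $\theta'$ is not content-preserving, the recursion is not available, but it is not needed either: $\mathcal R_\theta$ then sees only a short prefix. For $\theta\supseteq\kappa_n$ let
\[
Q_\theta=\{(g,h)\in F^2\times F^2: c(g)=c(h),\ g\mathrel{\mathcal R_\theta}h\},
\]
and for $k=0,1,2$ let $E_k$ be the set of pairs $(g,h)\in F^2\times F^2$ such that $c(g)=c(h)$ and $g,h$ have the same prefix of length $k$. Then $E_0\supsetneq E_1\supsetneq E_2$, and $Q_\theta\subseteq E_0$.

\begin{lemma}\label{lem:three}
Let $\theta\supseteq\kappa_n$ be fully invariant and $\theta'$ not content-preserving. Then $Q_\theta\in\{E_0,E_1,E_2\}$.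
\end{lemma}

\begin{proof}
\emph{Step 1: $E_2\subseteq Q_\theta$.} Let $(g,h)\in E_2$, let $u$ be the common prefix of length $2$, and let $m$ be a word with $c(m)=c(g)$. Lemma~\ref{lem:absorb}(b), applied to the congruence $\theta'\supseteq\kappa_n$, gives $g\mathrel{\mathcal R_{\theta'}}u$, so $(g^nu,u)\in\theta'$. By absorption and Lemma~\ref{lem:star}(d), $g\mathrel{\mathcal R_\theta}g^num\mathrel{\mathcal R_\theta}um$. The same argument gives $h\mathrel{\mathcal R_\theta}um$.

In the next two steps $(g,h)\in Q_\theta$, so $g^nh\mathrel\theta h$, and both words have content $c(g)$. One such pair with different prefixes can be spread to all pairs by substitution.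

\emph{Step 2: if $g,h$ have different first letters, then $Q_\theta=E_0$.} Let $(G,H)\in E_0$. Map the first letter of $g$ to $G$ and all other letters to $H$. The images of $g^nh$ and $h$ are $\theta$-related, have content $c(G)=c(H)$, and begin with $G$ and $H$ respectively. By absorption $G\mathrel{\mathcal R_\theta}H$.

\emph{Step 3: if $g,h$ have the same first letter $x$ and different second letters, then $E_1\subseteq Q_\theta$.} Exchanging $g$ and $h$ if necessary, assume that the second letter $y$ of $g$ differs from $x$. Let $G=zG_1\in F^2$ with first letter $z$. Map $y$ to $G_1$ and all other letters to $z$. The image of $g^nh$ begins with $G$. The image $K_G$ of $h$ begins with $zz$, because neither of the first two letters of $h$ is $y$. Both images have content $c(G)$, because $x,y\in c(g)=c(h)$. By absorption $G\mathrel{\mathcal R_\theta}K_G$. Now if $(G,H)\in E_1$, then $(K_G,K_H)\in E_2$, and Step 1 gives $G\mathrel{\mathcal R_\theta}K_G\mathrel{\mathcal R_\theta}K_H\mathrel{\mathcal R_\theta}H$.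

If no pair as in Step 2 exists, then $Q_\theta\subseteq E_1$, and $Q_\theta=E_1$ or $Q_\theta=E_2$ according to whether a pair as in Step 3 exists or not.
\end{proof}

\begin{remark}\label{rem:three}
All three values occur: in Example~\ref{ex:derived}, $Q_\gamma=E_0$, $Q_{\pi_1}=E_1$ and $Q_{\pi_2}=E_2$. The value $E_2$ arises only because $T$ itself need not be completely regular: if $x\mathrel\theta x^{n+1}$, then $(xyx,x^{n+1}yx)$ lies in $Q_\theta$ but not in $E_2$.
\end{remark}

\section{Proof of Theorem~\ref{thm:triple}}\label{sec:proof}

We first compare $Q_\rho$ and $Q_\sigma$ in the case not covered by the recursion.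

\begin{lemma}\label{lem:Qequal}
Let $(\rho,\sigma,\tau)$ be an $n$-triple with $\sigma'$ not content-preserving. Then $Q_\rho=Q_\sigma$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:derivedtriple}, $\rho'$ is not content-preserving either. By Lemma~\ref{lem:three}, $Q_\sigma=E_i$ and $Q_\rho=E_j$, and $i\le j$ since $Q_\rho\subseteq Q_\sigma$. Suppose $i<j$, so $i\in\{0,1\}$ and $E_j\subseteq E_{i+1}$. We show that $\rho$ and $\tau$ preserve the prefix of length $i+1$ while $\sigma$ does not. We have
\[
\rho\cap E_0\subseteq Q_\rho\subseteq E_{i+1},\qquad \tau\cap E_i=\tau\cap Q_\sigma\subseteq Q_\rho\subseteq E_{i+1},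
\]
the second by Lemma~\ref{lem:Rtransfer}.

Let $p,q\in F^2$ and $m=pq$. Multiplying by $m$ on the right equalizes the contents and does not change prefixes of length at most $2$. If $p\mathrel\rho q$, then $(pm,qm)\in\rho\cap E_0\subseteq E_{i+1}$. If $p\mathrel\tau q$ and $i=0$, then $(pm,qm)\in\tau\cap E_0\subseteq E_1$. If $p\mathrel\tau q$ and $i=1$, then for a letter $z$ we have $(zpm,zqm)\in\tau\cap E_1\subseteq E_2$, so $p$ and $q$ have the same first letter; therefore $(pm,qm)\in\tau\cap E_1\subseteq E_2$. In all cases $p$ and $q$ have the same prefix of length $i+1$.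

Take distinct letters $x,y$ and let $(g,h)=(xy,yx)$ if $i=0$, and $(g,h)=(xxy,xyx)$ if $i=1$. Then $(g,h)\in E_i=Q_\sigma$, so $g^nh\mathrel\sigma h$. Take a chain from $g^nh$ to $h$ and multiply it by $x$ on the right, so that all its words lie in $F^2$. The prefix of length $i+1$ is constant along the new chain, so it is the same for $g$ and $h$, which is false.
\end{proof}

For $m\ge0$ let $P(m)$ be the statement: \emph{for every $n$-triple $(\rho,\sigma,\tau)$, every pair $(a,d)\in\sigma$ with $|c(a)|\le m$ lies in $\rho$.} The statement quantifies over all $n$-triples because it will be applied to derived and to reversed triples. $P(0)$ is void.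

\begin{proposition}\label{prop:R}
Let $m\ge1$ and assume $P(m-1)$. Let $(\rho,\sigma,\tau)$ be an $n$-triple and $(a,d)\in\sigma$ with $a,d\in F^2$ and $|c(a)|=m$. Then $a\mathrel{\mathcal H_\rho}d$.
\end{proposition}

\begin{proof}
We first prove $a\mathrel{\mathcal R_\rho}d$.

\emph{Case 1: $\sigma'$ is content-preserving.} Then so are $\sigma$ and $\rho'$, which are contained in $\sigma'$; in particular $c(a)=c(d)$. If $m=1$, then $a=x^i$ and $d=x^j$ with $i,j\ge2$, and absorption gives $a\mathrel{\mathcal R_\rho}x^2\mathrel{\mathcal R_\rho}d$. Let $m\ge2$. Since $a\mathrel{\mathcal R_\sigma}d$, Lemma~\ref{lem:recursive}(b) shows that $a$ and $d$ have the same last new letter and that their stems satisfy $a'\mathrel{\sigma'}d'$. By Lemma~\ref{lem:derivedtriple}, $(\rho',\sigma',\tau')$ is an $n$-triple, and $|c(a')|=m-1$. So $P(m-1)$ gives $a'\mathrel{\rho'}d'$, and Lemma~\ref{lem:recursive}(a) gives $a\mathrel{\mathcal R_\rho}d$.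

\emph{Case 2: $\sigma'$ is not content-preserving.} Then $Q_\rho=Q_\sigma$ by Lemma~\ref{lem:Qequal}. If $\rho$ is content-preserving, so is $\sigma$ by Lemma~\ref{lem:content}; then $(a,d)\in Q_\sigma=Q_\rho$. If $\rho$ is not content-preserving, put $b=ad$. Then $ab\mathrel\sigma db$ and $c(ab)=c(db)$, so $(ab,db)\in Q_\sigma=Q_\rho$, and Lemma~\ref{lem:absorb}(b) gives $a\mathrel{\mathcal R_\rho}ab\mathrel{\mathcal R_\rho}db\mathrel{\mathcal R_\rho}d$.

For $\mathcal L_\rho$, let $\overleftarrow u$ be the word $u$ read backward, and $\overleftarrow\theta=\{(\overleftarrow u,\overleftarrow w):u\mathrel\theta w\}$. Reversal is an anti-automorphism of $F$, so $\theta\mapsto\overleftarrow\theta$ is an automorphism of the lattice of fully invariant congruences. It fixes $\kappa_n$, since the generating pair goes to $(yx,(yx)^{n+1})$. Hence $(\overleftarrow\rho,\overleftarrow\sigma,\overleftarrow\tau)$ is an $n$-triple, and what we proved gives $\overleftarrow a\mathrel{\mathcal R_{\overleftarrow\rho}}\overleftarrow d$, which means $a\mathrel{\mathcal L_\rho}d$.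
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triple}]
We prove $P(m)$ by induction on $m\ge1$. Assume $P(m-1)$, and let $(\rho,\sigma,\tau)$ be an $n$-triple and $(a,d)\in\sigma$ with $|c(a)|=m$.

\emph{Reduction to $a,d\in F^2$.} Use Lemma~\ref{lem:letters} for $\rho$. If $x\mathrel\rho x^{n+1}$ for letters $x$, replace $a,d$ by the $\rho$-related words $a^{n+1},d^{n+1}$, which have the same contents. Otherwise $\rho$ isolates letters, so $\sigma$ does by Lemma~\ref{lem:isolate}; if $a$ or $d$ is a letter, then $a=d$ and there is nothing to prove.

\emph{The group.} Let $K$ be the $\mathcal H_\rho$-class of $a$ in $F^2$ and $e=a^n$. The image of $K$ in $F/\rho$ is an $\mathcal H$-class of $(F/\rho)^2$, a group whose identity is the class of $e$, and $K$ consists of all words of $F^2$ that map into it. So $K$ is a subsemigroup of $F$ containing $a$ and $e$, and $d\in K$ by Proposition~\ref{prop:R}.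

\emph{Moving a chain into $K$.} Let $a=w_0,\dots,w_k=d$ be a chain. If $\rho$ is not content-preserving, then $ew_ie\mathrel{\mathcal H_\rho}e$ by Lemma~\ref{lem:absorb}(b); let $\varphi$ be the identity map. If $\rho$ is content-preserving, $\tau$-steps may introduce letters outside $c(a)$, which $e$ does not absorb, so we remove them first. In this case $c(a)=c(d)$ by Lemma~\ref{lem:content}; let $\varphi$ fix the letters of $c(a)$ and send all other letters to the first letter of $a$. Then $e\varphi(w_i)e\mathrel{\mathcal H_\rho}e$ by Lemma~\ref{lem:absorb}(a). In both cases $\varphi(a)=a$, $\varphi(d)=d$, and the words $g_i=e\varphi(w_i)e$ lie in $K$ and form a chain. Since $a,d\in K$, we have $g_0=eae\mathrel\rho a$ and $g_k=ede\mathrel\rho d$. So $a,g_0,\dots,g_k,d$ is a chain inside $K$, and Lemma~\ref{lem:group} gives $(a,d)\in\rho$.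
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{A necessary condition for periodic varieties}\label{sec:necessary}

The proof above constantly inflates words of length $2$ into longer words with room for multiplication. If the word $xy$ cannot be rewritten at all, a pentagon appears. We use three congruences that see only words of length at most $2$. Let $I$ be the union of $F^3$ and the set of squares of letters. In each of the following equivalences every letter is alone in its class; the other classes are, with $x\ne y$ ranging over letters,
\[
\nu_1:\ \{x^2\},\ \{xy,yx\},\ F^3;\qquad \nu_2:\ \{xy,yx\},\ I;\qquad \nu_3:\ F^2 .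
\]
These are fully invariant congruences. Indeed, $F^3$, $I$ and $F^2$ are ideals closed under endomorphisms; multiplying $xy$ and $yx$ by a word gives elements of $F^3$; and an endomorphism sends $(xy,yx)$ to a pair $(uw,wu)$, which is a pair of the same form if $u\ne w$ are letters, is trivial if $u=w$, and lies in $F^3\times F^3$ otherwise. We have $\nu_1\subsetneq\nu_2\subsetneq\nu_3\subsetneq\nabla$, where $\nabla=F\times F$ corresponds to the trivial variety.

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Let $\nu$ correspond to a periodic variety $\mathcal V$, and suppose that $\mathcal V$ satisfies no nontrivial identity $xy\approx w$. Then every product of two distinct letters is alone in its $\nu$-class. We show that \eqref{eq:dual} fails.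

First, $\nu\subseteq\nu_2$. Let $u\mathrel\nu u'\ne u$. Neither word is a product of two distinct letters. If $u$ were a letter, then for a letter $z\notin c(uu')$ we would have $uz\mathrel\nu u'z\ne uz$, against the assumption; the same holds for $u'$. So $u,u'\in I$.

Next we choose $\mathcal Z$ noncommutative and meeting $\mathcal V$ trivially. The class of $x$ generates a finite subsemigroup of $F/\nu$, so $\mathcal V$ satisfies $x^i\approx x^{i+q}$ for some $i,q\ge1$, and groups in $\mathcal V$ satisfy $g^q=1$. Let $p$ be an odd prime not dividing $q$, and let $G$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb Z/p\mathbb Z$. It is nonabelian of order $p^3$, and it has exponent $p$, since $(1+N)^p=1+pN+\binom p2N^2=1$ when $N^3=0$ and $p$ is odd. Let $\mathcal Z$ be the variety generated by $G$, with congruence $\tau$. It satisfies $x^py\approx y\approx yx^p$, so its members are groups with $g^p=1$. A member of $\mathcal V\wedge\mathcal Z$ is a group with $g^p=g^q=1$, hence trivial, and $\nu\vee\tau=\nabla$.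

Take $\mu=\nu_2$. Then $(xy,yx)\in\nu_2=\mu\cap(\nu\vee\tau)$. On the other hand, the $\nu_2$-class of $xy$ is $\{xy,yx\}$ and $(xy,yx)\notin\tau$, so $xy$ is alone in its class modulo $\mu\cap\tau$, as it is modulo $\nu$. Hence $xy$ is alone in its class modulo $\nu\vee(\mu\cap\tau)$, and \eqref{eq:dual} fails. This proves the first claim.

Now let $\mathcal V$ satisfy $xy\approx w$ with $w\ne xy$. If $w=yx$, then $\mathcal V$ is commutative. Let $w\ne yx$, and let $S\in\mathcal V$ be a nilsemigroup. If some letter occurs in exactly one of $xy$ and $w$, substituting $0$ for it shows that the other side takes only the value $0$ on $S$; since the two sides take equal values, all products are $0$. Otherwise $c(w)=\{x,y\}$ and $|w|\ge3$. If $w=u\,xy\,v$ with $u,v\in F^1$, $uv\ne1$, then $S$ satisfies $xy\approx u^kxyv^k$ for all $k\ge1$, and for given values of $x,y$ and large $k$ the right side is $0$. If $xy$ is not a factor of $w$, then $w=y^ix^j$ with $i,j\ge1$ and $i+j\ge3$. Exchanging the letters gives $yx\approx x^iy^j$, and applying this to the factor $yx$ of $w$ gives $xy\approx y^{i-1}x^iy^jx^{j-1}$. The right side has length $2(i+j)-2\ge4$ and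 contains the factor $xy$, so the previous case applies.
\end{proof}

\begin{remark}\label{rem:fails}
In this proof $\rho=\nu\vee(\nu_2\cap\tau)$, $\sigma=\nu_2$ and $\tau$ satisfy all conditions of Definition~\ref{def:triple} except $\kappa_n\subseteq\rho$, and $\rho\ne\sigma$. So that condition cannot be omitted from Theorem~\ref{thm:triple}.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
If $k\le2$, then $\mathcal V_{k,n}$ satisfies $xy\approx(xy)^{n+1}$, and Lemma~\ref{lem:kappa} and Theorem~\ref{thm:main} apply. Let $k\ge3$. The variety satisfies $x^k\approx x^{k(n+1)}$, so it is periodic. The equivalence on $F$ whose only nonsingleton class is $F^3$ is a fully invariant congruence containing the defining pair, so $xy\approx w$ holds in $\mathcal V_{k,n}$ only for $w=xy$. By Theorem~\ref{thm:necessary}, $\mathcal V_{k,n}$ is not upper-modular. Finally, for $S\in\mathcal V_{k,n}$ every element of $S^k$ satisfies $s=s^{n+1}$, so $S^k$ is completely regular.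
\end{proof}

\section{An upper-modular variety of nilsemigroups}\label{sec:converse}

The congruence of $\mathcal N$ is $\nu_1$: the defining pairs lie in $\nu_1$, and conversely they give $xy\approx yx$ and $u\approx uw\approx w$ for $u,w\in F^3$. There are few congruences above $\nu_1$, which lets us test \eqref{eq:dual} by hand.

\begin{lemma}\label{lem:chainN}
The fully invariant congruences containing $\nu_1$ are $\nu_1$, $\nu_2$, $\nu_3$ and $\nabla$.
\end{lemma}

\begin{proof}
Let $\theta\supseteq\nu_1$ be fully invariant, and call a word \emph{null} if it is $\theta$-related to the words of $F^3$. The image of a null word under an endomorphism is null. If $\theta$ does not isolate letters, then $x\mathrel\theta x^k\mathrel\theta x^{2k-1}$ with $k\ge2$, so $x$ is null, every word is null, and $\theta=\nabla$. Let $\theta$ isolate letters, so $\theta\subseteq\nu_3$.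

Suppose $\theta\not\subseteq\nu_2$. Then $xy\mathrel\theta w$ for some letters $x\ne y$ and some $w\in F^2\setminus\{xy,yx\}$. If $|w|\ge3$, then $xy$ is null. If $|w|=2$, then $c(w)\ne\{x,y\}$, so some letter occurs in exactly one side. Replacing it by its cube shows that the other side is null, and hence both sides are. Every word of length $2$ is an image of the null word $xy$, so $\theta=\nu_3$.

Suppose $\nu_1\ne\theta\subseteq\nu_2$. Then $x^2\mathrel\theta w$ with $w\in F^3$ or $w=y^2$, $y\ne x$; in the second case substituting $y^2$ for $y$ gives $x^2\mathrel\theta y^4$. So squares of letters are null and $\theta=\nu_2$.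
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
The semigroup $S=\{a,a^2,0\}$ with $a^3=0$ lies in $\mathcal N$, and $a^2\in S^2$ lies in no subgroup because $(a^2)^2=0\ne a^2$. So $\mathcal N$ does not have completely regular square.

Let $\mu\supseteq\nu_1$ and $\tau$ be given. If $\mu=\nabla$, both sides of \eqref{eq:dual} equal $\nu_1\vee\tau$. Let $\mu\subseteq\nu_3$, define $\rho,\sigma$ as in Lemma~\ref{lem:pentagon} with $\nu=\nu_1$, and suppose $\rho\ne\sigma$. Then $\nu_1\subseteq\rho\subsetneq\sigma\subseteq\nu_3$, and Lemma~\ref{lem:chainN} leaves two cases.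

\emph{Case $\rho=\nu_1$, $\sigma\supseteq\nu_2$.} We have $(x^2,x^3)\in\sigma\subseteq\nu_1\vee\tau$, and $x^2$ is alone in its $\nu_1$-class, so $x^2\mathrel\tau w$ for some $w\ne x^2$. We may assume $|w|\ge3$: if $w=x$, multiplying by $x$ gives $x^3\mathrel\tau x^2$; if $w$ is a letter other than $x$, substitute $x^3$ for it; if $|w|=2$, then $w$ contains a letter $z\ne x$, and we substitute $z^2$ for $z$. Now $(x^2,w)\in\nu_2\cap\tau\subseteq\sigma\cap\tau\subseteq\nu_1$, a contradiction.

\emph{Case $\rho=\nu_2$, $\sigma=\nu_3$.} We have $(xy,x^3)\in\sigma\subseteq\nu_2\vee\tau$, and a chain from $xy$ to $x^3$ leaves the $\nu_2$-class $\{xy,yx\}$ by a $\tau$-step. Exchanging $x$ and $y$ if necessary, $xy\mathrel\tau w$ with $w\notin\{xy,yx\}$. We may assume $|w|\ge2$: if $w$ is a letter other than $x,y$, substitute $xyx$ for it; if $w=x$, multiplying by $y$ on the right gives $xyy\mathrel\tau xy$; if $w=y$, multiplying by $x$ on the left gives $xxy\mathrel\tau xy$. Now $(xy,w)\in\nu_3\cap\tau=\sigma\cap\tau\subseteq\nu_2$, a contradiction.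

So $\rho=\sigma$, which is \eqref{eq:dual}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Vernikov}
B.~M.~Vernikov, \emph{Special elements in lattices of semigroup varieties}, arXiv:1309.0228 (2013).

\end{thebibliography}
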